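\title{Sums of non-Haar-meager sets are Haar-open}

\begin{abstract}
A subset $A$ of an Abelian Polish group $X$ is Haar-open if for every compact set $K\subset X$ and every point $x\in K$ some translate of $A$ meets $K$ in a neighborhood of $x$ in $K$. We prove that $A+B$ is Haar-open whenever $A,B\subset X$ are Borel sets that are not Haar-meager. This gives a positive answer, for $\mathbb{R}^\omega$, $c_0$ and $\ell_2$, to a question posed by Banakh. The proof lifts a given compact set to a Polish group $H$ that injects continuously into $X$ and has a neighborhood of zero with relatively compact image, and then applies the Pettis argument in $H$. The same method characterizes both Haar-meager and Haar-open sets in terms of such injections. Examples in the three groups show that $A+B$ may have empty interior and that the hypothesis is needed for both summands.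
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Polish group} is a topological group whose topology is separable and completely metrizable. All groups in this paper are Abelian and written additively, and $A+B=\{a+b:a\in A,\ b\in B\}$. A subset of a topological space is \emph{meager} if it is a countable union of nowhere dense sets. We write $\mathbb{R}^\omega$ for the space of real sequences $x=(x_n)_{n\ge1}$ with the product topology, $c_0$ and $\ell_2$ for the classical Banach spaces with their norm topologies, and $e_n$ for the $n$th unit vector. All three spaces are Abelian Polish groups under addition.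

If $A$ and $B$ are non-meager Borel subsets of an Abelian Polish group, then $A+B$ has non-empty interior; this is the classical Pettis argument, recalled in Lemma~\ref{lem:pettis}. In an infinite-dimensional group, however, a meager set can be large in another natural sense: Example~\ref{ex:cone} below is a closed nowhere dense set that contains a translate of every compact set. The next two definitions measure a set by the traces that its translates leave on compact spaces. The first follows Darji.

\begin{definition}\label{def:hm}
A Borel subset $B$ of an Abelian Polish group $X$ is \emph{Haar-meager} if there is a continuous map $f\colon K\to X$ on a non-empty compact metrizable space $K$ such that $f^{-1}(B+x)$ is meager in $K$ for every $x\in X$. Such an $f$ is a \emph{witness} for $B$.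
\end{definition}

\begin{definition}\label{def:ho}
A subset $A$ of an Abelian Polish group $X$ is \emph{Haar-open} if for every compact set $K\subset X$ and every point $x\in K$ there is $y\in X$ such that $K\cap(A+y)$ is a neighborhood of $x$ in $K$.
\end{definition}

We shall mostly use the negation of Definition~\ref{def:hm}: a Borel set $B$ is not Haar-meager if for \emph{every} continuous $f\colon K\to X$ on a non-empty compact metrizable space there is $x\in X$ with $f^{-1}(B+x)$ non-meager in $K$. The test map $f$ is ours to choose. Definition~\ref{def:ho} applies to arbitrary sets, so nothing has to be known about the measurability of a sum $A+B$.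

In every Abelian Polish group a Haar-meager set is meager (Lemma~\ref{lem:hm-meager}), and a set $A$ with an interior point $a$ is Haar-open, because $A+(x-a)$ is a neighborhood of $x$ in $X$. On the real line both implications reverse. If $B\subset\mathbb{R}$ is Borel and meager, the inclusion $[0,1]\to\mathbb{R}$ is a witness; if $A\subset\mathbb{R}$ is Haar-open, the definition with $K=[-1,1]$ and $x=0$ puts an interval into a translate of $A$. In infinite dimensions both converses fail. To see this, say that $A\subset X$ \emph{absorbs compact sets} if it contains a translate of every compact subset of $X$. Such a set is Haar-open, since $K\subset A+y$ for some $y$. If it is Borel, it is not Haar-meager: given $f\colon K\to X$, choose $x$ with $f(K)\subset A+x$; then $f^{-1}(A+x)=K$, which is not meager in itself by the Baire category theorem.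

\begin{example}\label{ex:cone}
The closed set $P=[0,\infty)^\omega\subset\mathbb{R}^\omega$ absorbs compact sets: if $K\ne\emptyset$ is compact, then $y_n=\max_{k\in K}|k_n|$ is finite for each $n$ and $K+y\subset P$. So $P$ is Haar-open and not Haar-meager. It has empty interior, since every $x\in P$ is the limit of the points $x-(x_n+1)e_n\notin P$. Finally $P+P=P$.
\end{example}

So if the hypothesis ``non-meager'' is weakened to ``not Haar-meager'', the conclusion ``non-empty interior'' is lost. Haar-openness is the corresponding weakening of the conclusion: it is equivalent to the old conclusion on the line, and it holds in Example~\ref{ex:cone}. The following question is posed by Banakh in \cite{Banakh}.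

\medskip
\noindent\textbf{Question.} \emph{Let $X\in\{\mathbb{R}^\omega,c_0,\ell_2\}$ and let $A,B\subset X$ be Borel sets that are not Haar-meager. Is $A+B$ Haar-open? Is $A+A$ Haar-open?}
\medskip

The line and the cone suggest a positive answer. The obstacle is that the Pettis argument takes place in a group, while both definitions speak about compact sets, which carry no group structure. The answer is yes in all cases, and the particular form of the three groups plays no role.

\begin{theorem}\label{thm:sum}
Let $X$ be an Abelian Polish group and let $A,B\subset X$ be Borel sets that are not Haar-meager. Then $A+B$ is Haar-open. Moreover, for every non-empty compact set $K\subset X$ there are $y\in X$ and a neighborhood $W$ of $0$ in $X$ such that $K\cap(x+W)\subset A+B+x+y$ for all $x\in K$.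
\end{theorem}

Taking $B=A$ gives the statement for $A+A$. The difference $A-B$ is Haar-open too: if $f$ were a witness for $-B$, then $-f$ would be a witness for $B$, so the theorem applies to $A$ and $-B$.

The proof replaces compact sets, as test objects, by groups.

\begin{definition}\label{def:ci}
A \emph{compact injection} into an Abelian Polish group $X$ is a continuous injective homomorphism $\varphi\colon H\to X$ from an Abelian Polish group $H$ such that $\overline{\varphi(U)}$ is compact for some open set $U\ni0$ in $H$.
\end{definition}

\begin{theorem}\label{thm:char}
Let $X$ be an Abelian Polish group.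
\begin{enumerate}
\item[(1)] A Borel set $A\subset X$ is Haar-meager if and only if there is a compact injection $\varphi\colon H\to X$ such that $\varphi^{-1}(A+x)$ is meager in $H$ for every $x\in X$.
\item[(2)] A set $A\subset X$ is Haar-open if and only if for every compact injection $\varphi\colon H\to X$ there is $x\in X$ such that $\varphi^{-1}(A+x)$ has non-empty interior in $H$.
\end{enumerate}
\end{theorem}

Thus ``not Haar-meager'' means non-meager in every such $H$ after a translation, and ``Haar-open'' means non-empty interior in every such $H$ after a translation. Theorem~\ref{thm:sum} is then the Pettis argument applied in each $H$. If $X$ is locally compact, the identity map is a compact injection, and Theorem~\ref{thm:char} shows that, as on the line, meager Borel sets are Haar-meager and Haar-open sets have non-empty interior.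

\begin{theorem}\label{thm:sharp}
Let $X\in\{\mathbb{R}^\omega,c_0,\ell_2\}$.
\begin{enumerate}
\item[(1)] There is a Borel set $A\subset X$ that is not Haar-meager and such that $A+A$ has empty interior. So ``Haar-open'' in Theorem~\ref{thm:sum} cannot be strengthened to ``has non-empty interior''.
\item[(2)] There is a Borel set $B\subset X$ that is neither Haar-meager nor Haar-open. Hence $\{0\}+B$ is not Haar-open, so one non-Haar-meager summand is not enough.
\end{enumerate}
\end{theorem}

\section{Baire category in Polish groups}\label{sec:baire}

We use the following standard facts. A set is \emph{comeager} if its complement is meager.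

\begin{enumerate}
\item[(B1)] (Baire category theorem) A non-empty open subset of a Polish space $Z$ is not meager in $Z$. Compact metrizable spaces are Polish.
\item[(B2)] Let $Y$ be a subspace of $Z$. A set meager in $Y$ is meager in $Z$. If $Y$ is open and $M$ is meager in $Z$, then $M\cap Y$ is meager in $Y$. (For the first claim, let $N\subset Y$ and suppose the closure of $N$ in $Z$ contains a non-empty open set $O$; then $O\cap Y$ is non-empty, because $O$ meets $N$, and it lies in the closure of $N$ in $Y$. For the second, a non-empty open subset of $Y$ is open in $Z$.)
\item[(B3)] A Borel subset $D$ of a Polish space has the Baire property: $D\mathbin{\triangle}V$ is meager for some open $V$. If $D$ is non-meager, then $V\ne\emptyset$ and $V\setminus D$ is meager.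
\item[(B4)] An open subset of a Polish space is Polish. A separable metrizable space embeds in the Hilbert cube $Q=[0,1]^\omega$. A Polish subspace of a metrizable space $S$ is a $G_\delta$ subset of $S$.
\item[(B5)] (Kuratowski--Ulam theorem) Let $Y,Z$ be Polish and let $E\subset Y\times Z$ be Borel. Then $E$ is meager if and only if $\{z:(y,z)\in E\}$ is meager in $Z$ for comeager many $y\in Y$, and the same holds with the roles of $Y$ and $Z$ exchanged.
\item[(B6)] The topology of an Abelian Polish group is generated by a complete metric $\rho$ that is invariant: $\rho(x+z,y+z)=\rho(x,y)$. The function $|x|=\rho(x,0)$ satisfies $|-x|=|x|$ and $|x+y|\le|x|+|y|$, so $|nx|\le|n|\,|x|$ for $n\in\mathbb{Z}$; if $\sum_j|x_j|<\infty$, then $\sum_jx_j$ converges and $|\sum_jx_j|\le\sum_j|x_j|$.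
\item[(B7)] The quotient of an Abelian Polish group by a closed subgroup is a Polish group, and the quotient map is continuous and open.
\end{enumerate}

\begin{lemma}[the Pettis argument]\label{lem:pettis}
Let $H$ be an Abelian Polish group and let $A',B'\subset H$ be non-meager Borel sets. Then $A'+B'$ has non-empty interior.
\end{lemma}

\begin{proof}
By (B3) there are non-empty open sets $V,W$ with $V\setminus A'$ and $W\setminus B'$ meager. The set $V+W$ is non-empty and open, as a union of translates of $V$. We show that $V+W\subset A'+B'$. Let $z\in V+W$. Then $G=V\cap(z-W)$ is non-empty and open. The set $G\setminus A'\subset V\setminus A'$ is meager, and so is $G\setminus(z-B')\subset z-(W\setminus B')$, because $v\mapsto z-v$ is a homeomorphism of $H$. By (B1) these two sets do not cover $G$, so there is $v\in A'\cap(z-B')$, and $z=v+(z-v)\in A'+B'$.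
\end{proof}

The argument needs a Baire space that is invariant under the reflections $v\mapsto z-v$. This is the feature that a compact subset of $X$ lacks.

\begin{lemma}\label{lem:hm-meager}
A Haar-meager subset $D$ of an Abelian Polish group $H$ is meager.
\end{lemma}

\begin{proof}
Let $g\colon K\to H$ be a witness. The set $E=\{(k,h)\in K\times H:g(k)+h\in D\}$ is Borel, as the preimage of $D$ under a continuous map. For each $h$ the section $\{k:(k,h)\in E\}=g^{-1}(D-h)$ is meager in $K$, so $E$ is meager by (B5). By (B5) again, $\{h:(k,h)\in E\}=D-g(k)$ is meager in $H$ for comeager many $k\in K$, hence for at least one $k$ by (B1). Translations are homeomorphisms, so $D$ is meager.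
\end{proof}

\section{Two model cases in $\ell_2$}\label{sec:model}

Let $A,B\subset\ell_2$ be Borel and not Haar-meager. We look for a translate of $A+B$ that covers a neighborhood of a point in a given compact set $K$.

\subsection*{A segment}
Let $K=\{se_1:0\le s\le1\}$ and fix a point $s_0e_1\in K$. The segment lies in a line, which is a group. Let $\varphi\colon\mathbb{R}\to\ell_2$, $\varphi(s)=se_1$. Testing $A$ and $B$ with the map $\varphi|_{[0,1]}$ gives $a,b\in\ell_2$ such that $A'=\varphi^{-1}(A+a)$ and $B'=\varphi^{-1}(B+b)$ meet $[0,1]$ in non-meager subsets of $[0,1]$. Removing the endpoints and using (B2) for $(0,1)\subset[0,1]$ and for the open set $(0,1)\subset\mathbb{R}$, we see that $A'$ and $B'$ are non-meager in $\mathbb{R}$. By Lemma~\ref{lem:pettis}, $A'+B'$ contains an interval $(h-\varepsilon,h+\varepsilon)$. If $|s-s_0|<\varepsilon$, then $s-s_0+h\in A'+B'$, so $(s-s_0+h)e_1\in A+B+a+b$ and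
\[
se_1\in A+B+y,\qquad y=a+b+(s_0-h)e_1 .
\]
This is the whole proof in miniature: put $K$ inside a group $H$, translate $A$ and $B$ so that they become non-meager in $H$, apply Lemma~\ref{lem:pettis}, and translate the open set so obtained to the given point.

\subsection*{A null sequence}
Let $K=\{0\}\cup\{4^{-n}e_n:n\ge1\}$, with the point $0$. Testing with the inclusion $K\to\ell_2$ is useless: a subset of $K$ is non-meager exactly when it contains one of the isolated points $4^{-n}e_n$, and some translate of any non-empty set does. Nor does $K$ lie in a finite-dimensional subspace. Instead let $H=\ell_2$ and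
\[
\varphi\colon H\to\ell_2,\qquad \varphi(t)=(2^{-n}t_n)_{n\ge1},
\]
a continuous injective homomorphism. Let $U$ be the open unit ball of $H$ and $D_r$ the closed ball of radius $r$ about $0$.

The map $\varphi$ is a compact injection. Indeed, $D_r=\bigcap_N\{t:\sum_{n\le N}t_n^2\le r^2\}$ is a closed subset of $[-r,r]^\omega$, hence compact in the product topology, and $\varphi$ is continuous on $D_r$ for that topology because $\|\varphi(t)-\varphi(s)\|^2\le\sum_{n\le N}|t_n-s_n|^2+4^{-N}(2r)^2$ for $t,s\in D_r$. So $\varphi(D_r)$ is compact. Moreover $K$ lifts to the sequence $2^{-n}e_n$, which still tends to $0$ in $H$. Suppose that $A'=\varphi^{-1}(A+a)$ and $B'=\varphi^{-1}(B+b)$ are non-meager in $H$ for some $a,b$. Then $A'+B'$ contains a ball $h+\varepsilon U$, so $A+B+a+b-\varphi(h)$ contains $\varphi(\varepsilon U)$, which contains $0$ and $4^{-n}e_n=\varphi(2^{-n}e_n)$ whenever $2^{-n}<\varepsilon$. That is a neighborhood of $0$ in $K$.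

It remains to find $a$ and $b$. The obvious test space is $L=\overline{\varphi(U)}$, which equals $\varphi(D_1)$ since $\varphi(t)=\lim_{r\uparrow1}\varphi(rt)$. It fails, because $\varphi(U)$ is \emph{meager} in $L$. To see this, write $\varphi(U)=\bigcup_{m\ge2}\varphi(D_{1-1/m})$. For $r<1$ and $t\in D_r$ let $t^{(n)}=(t_1,\dots,t_{n-1},c_n,0,0,\dots)$ with $c_n\ge0$ chosen so that $\|t^{(n)}\|=1$. Then $t^{(n)}\to t$ coordinatewise in $D_1$, so $\varphi(t^{(n)})\to\varphi(t)$ in $L$, while $\varphi(t^{(n)})\notin\varphi(D_r)$ by injectivity. So the closed set $\varphi(D_r)$ has empty interior in $L$. A set that is non-meager, or even comeager, in $L$ may therefore miss $\varphi(U)$ altogether.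

\medskip
Two things are thus needed in general. Every compact set must be lifted through a compact injection, without the scalars and coordinates used above (Section~\ref{sec:lift}). And $L$ must be replaced by a compact test space that remembers the topology of $U$ (Section~\ref{sec:pull}).

\section{Lifting a compact set}\label{sec:lift}

\begin{lemma}\label{lem:lift}
Let $X$ be an Abelian Polish group and let $C\subset X$ be compact with $0\in C$. There are a compact injection $\varphi\colon H\to X$ and a compact set $T\subset H$ with $C\subset\varphi(T)$. Consequently there is a continuous map $\psi\colon C\to H$ with $\varphi(\psi(c))=c$ for all $c\in C$ and $\psi(0)=0$.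
\end{lemma}

The plan imitates the second model case. We write each point of $C$ as a series whose $j$th term comes from a finite set $D_j$ of elements of size about $4^{-j}$. The group $H$ consists of integer combinations of these elements, where an element of $D_j$ is given the larger weight $2^{-j}$. The weights are summable, so $C$ lifts to a compact set; they are much larger than the true sizes, so the unit ball has relatively compact image. The coefficients are integers because a group has no other scalars.

\begin{proof}
Fix a complete invariant metric and the function $|\cdot|$ on $X$ as in (B6), and let $R=1+\max_{c\in C}|c|$.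

\emph{Step 1: points of $C$ as series.} Let $N_0=\{0\}$, and for $j\ge1$ let $N_j\subset C$ be a finite set such that every point of $C$ is within distance $4^{-j}R$ of $N_j$; such a set exists by compactness. For $j\ge1$ let
\[
D_j=\{d\in N_j-N_{j-1}:|d|\le5R\,4^{-j}\},
\]
a finite set. Given $c\in C$, choose $c_j\in N_j$ with $|c-c_j|\le4^{-j}R$ for $j\ge0$; for $j=0$ this holds with $c_0=0$ by the choice of $R$. Since $4^{-j}+4^{-(j-1)}=5\cdot4^{-j}$, we have $c_j-c_{j-1}\in D_j$, and since $c_j\to c$,
\begin{equation}\label{eq:series}
c=\sum_{j\ge1}(c_j-c_{j-1}).
\end{equation}

\emph{Step 2: the group $H_0$.} Let $I=\{(j,d):j\ge1,\ d\in D_j\}$, a countable set. For a real function $t$ on $I$ put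
\[
m_j(t)=\sum_{d\in D_j}|t(j,d)|,\qquad \|t\|=\sum_{j\ge1}2^{-j}m_j(t).
\]
The functions with $\|t\|<\infty$ form a weighted $\ell_1$ space, which is a separable Banach space. Let $H_0$ be the subgroup of its integer-valued elements. Convergence in norm implies convergence of each coordinate, so $H_0$ is closed and is therefore an Abelian Polish group.

\emph{Step 3: the homomorphism $\varphi_0$.} For $t\in\mathbb{Z}^I$ let $s_j(t)=\sum_{d\in D_j}t(j,d)\,d\in X$. Each $s_j$ is additive because $X$ is Abelian, and
\begin{equation}\label{eq:sj}
|s_j(t)|\le5R\,4^{-j}m_j(t).
\end{equation}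
For $t\in H_0$ this gives $\sum_j|s_j(t)|\le5R\|t\|$. So $\varphi_0(t)=\sum_js_j(t)$ converges and defines a homomorphism $\varphi_0\colon H_0\to X$ with $|\varphi_0(t)-\varphi_0(t')|\le5R\|t-t'\|$. In particular $\varphi_0$ is continuous.

\emph{Step 4: the unit ball has relatively compact image.} Let $U_0=\{t\in H_0:\|t\|<1\}$ and $\Pi=\{t\in\mathbb{Z}^I:m_j(t)\le2^j\text{ for all }j\}$. Then $U_0\subset\Pi$. For each $j$ only finitely many integer functions on $\{j\}\times D_j$ satisfy $m_j\le2^j$, so $\Pi$ is a product of finite sets and is compact in the product topology. By \eqref{eq:sj}, $|s_j(t)|\le5R\,2^{-j}$ on $\Pi$, so $\sigma(t)=\sum_js_j(t)$ converges for every $t\in\Pi$, whether or not $t\in H_0$. If $t,t'\in\Pi$ agree at all $(j,d)$ with $j\le J$, then $|\sigma(t)-\sigma(t')|\le2\sum_{j>J}5R\,2^{-j}=10R\,2^{-J}$. So $\sigma\colon\Pi\to X$ is continuous, and $\sigma(\Pi)$ is a compact set containing $\varphi_0(U_0)$.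

\emph{Step 5: a compact set that covers $C$.} Let $T_0=\{t\in\mathbb{Z}^I:m_j(t)\le1\text{ for all }j\}$. Then $\|t\|\le1$ on $T_0$, so $T_0\subset H_0$. As in Step 4, $T_0$ is compact in the product topology. If $t,t'\in T_0$ agree at all $(j,d)$ with $j\le J$, then $\|t-t'\|\le\sum_{j>J}2\cdot2^{-j}=2^{1-J}$. So the inclusion of $T_0$, with the product topology, into $H_0$ is continuous, and $T_0$ is compact in $H_0$. For $c\in C$ let $t(j,c_j-c_{j-1})=1$ for all $j$ and $t=0$ elsewhere. Then $t\in T_0$ and $\varphi_0(t)=c$ by \eqref{eq:series}. Hence $C\subset\varphi_0(T_0)$.

\emph{Step 6: injectivity.} The lift $t$ of $c$ just found depends on the choice of the points $c_j$, and there is no reason for it to depend continuously on $c$. Passing to a quotient removes the choice. Let $H=H_0/\ker\varphi_0$, which is Polish by (B7), let $q\colon H_0\to H$ be the quotient map, and let $\varphi\colon H\to X$ be the continuous injective homomorphism with $\varphi\circ q=\varphi_0$. The set $U=q(U_0)$ is open and contains $0$, and $\varphi(U)=\varphi_0(U_0)$ has compact closure by Step 4. So $\varphi$ is a compact injection. The set $T=q(T_0)$ is compact and $C\subset\varphi(T)$.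

Finally, $\varphi|_T$ is a continuous injection of a compact space into a Hausdorff space, hence a homeomorphism onto $\varphi(T)$. Let $\psi$ be the restriction of its inverse to $C$. Then $\psi$ is continuous, $\varphi(\psi(c))=c$, and $\psi(0)=0$ because $\varphi(\psi(0))=0=\varphi(0)$ and $\varphi$ is injective.
\end{proof}

\section{Pulling back a set that is not Haar-meager}\label{sec:pull}

\begin{lemma}\label{lem:pull}
Let $\varphi\colon H\to X$ be a compact injection and let $A\subset X$ be a Borel set that is not Haar-meager. Then there is $x\in X$ such that $\varphi^{-1}(A+x)$ is non-meager in $H$.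
\end{lemma}

We want to test $A$ with the map $\varphi|_U\colon U\to X$, but $U$ is not compact. So we look for a compact metrizable space $S$ that contains $U$, with its own topology, as a comeager subspace, and to which $\varphi|_U$ extends as a continuous map into $X$. The closure of $U$ in the Hilbert cube has the first property. The set $L=\overline{\varphi(U)}$ maps into $X$, but may lose the first property, as Section~\ref{sec:model} showed. The closure of the graph of $\varphi|_U$ in the product of the two has both.

\begin{proof}
Let $U\ni0$ be open in $H$ with $L=\overline{\varphi(U)}$ compact. By (B4), $U$ is Polish and there is an embedding $\iota\colon U\to Q$. Let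
\[
\gamma\colon U\to Q\times L,\qquad\gamma(u)=(\iota(u),\varphi(u)),
\]
let $\Gamma=\gamma(U)$, and let $S$ be the closure of $\Gamma$ in $Q\times L$. Since $L$ is compact, $S$ is a non-empty compact metrizable space. Let $f\colon S\to X$ be the projection to the second coordinate. It is continuous and $f\circ\gamma=\varphi|_U$.

The map $\gamma$ is a homeomorphism of $U$ onto $\Gamma$, with inverse $(p,l)\mapsto\iota^{-1}(p)$. So $\Gamma$ is Polish, hence a $G_\delta$ subset of $S$ by (B4). Then $S\setminus\Gamma$ is a countable union of closed sets, each with empty interior because $\Gamma$ is dense. Thus $S\setminus\Gamma$ is meager in $S$.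

Since $f$ is not a witness for $A$, there is $x\in X$ with $f^{-1}(A+x)$ non-meager in $S$. Removing the meager set $S\setminus\Gamma$, we see that $f^{-1}(A+x)\cap\Gamma$ is non-meager in $S$, and hence in $\Gamma$ by the first part of (B2). Its preimage under $\gamma$ is $U\cap\varphi^{-1}(A+x)$, which is therefore non-meager in $U$. Since $U$ is open in $H$, the second part of (B2) shows that $\varphi^{-1}(A+x)$ is non-meager in $H$.
\end{proof}

\begin{remark}
The compactness of $\overline{\varphi(U)}$ cannot be dropped. For the identity map of $\mathbb{R}^\omega$ and the cone $P$ of Example~\ref{ex:cone}, every translate of $P$ is nowhere dense, although $P$ is not Haar-meager. The injectivity of $\varphi$ is not used in Lemma~\ref{lem:pull}; it serves to produce the continuous lift $\psi$ in Lemma~\ref{lem:lift}.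
\end{remark}

\section{The characterizations and the sum theorem}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
(1) If there is a compact injection $\varphi$ with $\varphi^{-1}(A+x)$ meager for all $x$, then $A$ is Haar-meager by Lemma~\ref{lem:pull}.

Conversely, let $f\colon K\to X$ be a witness for $A$. For $c\in X$ the map $f-c$ is also a witness, since $(f-c)^{-1}(A+x)=f^{-1}(A+x+c)$. Subtracting a value of $f$, we may assume that the compact set $C=f(K)$ contains $0$. Take $\varphi\colon H\to X$ and $\psi\colon C\to H$ from Lemma~\ref{lem:lift} and let $g=\psi\circ f\colon K\to H$. This map is continuous and $\varphi\circ g=f$. Fix $x\in X$ and let $D=\varphi^{-1}(A+x)$, a Borel subset of $H$. For $h\in H$,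
\[
g^{-1}(D+h)=\{k:\varphi(g(k)-h)\in A+x\}=f^{-1}\bigl(A+x+\varphi(h)\bigr),
\]
which is meager in $K$. So $g$ is a witness for $D$ in $H$, and $D$ is meager by Lemma~\ref{lem:hm-meager}.

(2) Let $A$ be Haar-open and let $\varphi\colon H\to X$ be a compact injection, with $U\ni0$ open and $L=\overline{\varphi(U)}$ compact. Definition~\ref{def:ho} for the set $L$ and the point $0$ gives $x\in X$ and an open set $W\ni0$ in $X$ with $L\cap W\subset A+x$. If $u\in U\cap\varphi^{-1}(W)$, then $\varphi(u)\in L\cap W\subset A+x$. So $\varphi^{-1}(A+x)$ contains $U\cap\varphi^{-1}(W)$, which is open and contains $0$.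

Conversely, assume the condition on compact injections, and let $K\subset X$ be compact and $x_0\in K$. Take $\varphi\colon H\to X$ and $\psi\colon C\to H$ from Lemma~\ref{lem:lift} for $C=K-x_0\ni0$. Choose $x\in X$ and a non-empty open set $O\subset\varphi^{-1}(A+x)$, and fix $h\in O$. The set $O$ need not be near $0$, so we translate it: $O-h$ is an open neighborhood of $0=\psi(0)$ in $H$, and therefore $N=\psi^{-1}(O-h)$ is an open neighborhood of $0$ in $C$. For $c\in N$,
\[
c=\varphi(\psi(c))\in\varphi(O)-\varphi(h)\subset A+x-\varphi(h).
\]
With $y=x-\varphi(h)+x_0$ we get $x_0+N\subset K\cap(A+y)$, and $x_0+N$ is a neighborhood of $x_0$ in $K$. So $A$ is Haar-open.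
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sum}]
Let $\varphi\colon H\to X$ be a compact injection. By Lemma~\ref{lem:pull} there are $a,b\in X$ such that the Borel sets $A'=\varphi^{-1}(A+a)$ and $B'=\varphi^{-1}(B+b)$ are non-meager in $H$. By Lemma~\ref{lem:pettis}, $A'+B'$ has non-empty interior. Since $\varphi$ is a homomorphism, $A'+B'\subset\varphi^{-1}(A+B+a+b)$. By Theorem~\ref{thm:char}(2), $A+B$ is Haar-open.

For the uniform statement let $K\ne\emptyset$ be compact. The set $K-K$ is compact, as a continuous image of $K\times K$, and contains $0$. Definition~\ref{def:ho} for $K-K$ and the point $0$ gives $y\in X$ and a neighborhood $W$ of $0$ in $X$ with $(K-K)\cap W\subset A+B+y$. If $x\in K$ and $k\in K\cap(x+W)$, then $k-x\in(K-K)\cap W$, so $k\in A+B+x+y$.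
\end{proof}

\begin{remark}
Apart from its place in Definition~\ref{def:hm}, the assumption that $A$ and $B$ are Borel enters the proof of Theorem~\ref{thm:sum} only through (B3) in Lemma~\ref{lem:pettis}. Some such assumption is needed. Let $\pi\colon\mathbb{R}\to\mathbb{Q}$ be a non-zero $\mathbb{Q}$-linear map and $A=\ker\pi$. The countably many translates $\pi^{-1}(q)$ of $A$ cover $\mathbb{R}$, so by (B1) every continuous $f\colon K\to\mathbb{R}$ on a non-empty compact metrizable space has $f^{-1}(A+x)$ non-meager for some $x$. But $A+A=A$ is a proper subgroup of $\mathbb{R}$, so it contains no interval and is not Haar-open.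
\end{remark}

\section{Sharpness in $\mathbb{R}^\omega$, $c_0$ and $\ell_2$}\label{sec:sharp}

We first record that compact sets in $c_0$ and $\ell_2$ have uniformly small tails: if $K\ne\emptyset$ is compact in either space, then
\begin{equation}\label{eq:tails}
\sup_{k\in K}|k_n|\to0\qquad(n\to\infty).
\end{equation}
Indeed, cover $K$ by finitely many balls of radius $\varepsilon$, and choose $p$ so that the coordinates of the centers with index $n\ge p$ are at most $\varepsilon$ in absolute value. Since $|x_n|\le\|x\|$ in both norms, $|k_n|\le2\varepsilon$ for all $k\in K$ and $n\ge p$.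

In $\mathbb{R}^\omega$ and $c_0$ the positive cone proves Theorem~\ref{thm:sharp}(1). In $\ell_2$ it does not.

\begin{example}\label{ex:l2cone}
Let $P=\{x\in\ell_2:x_n\ge0\text{ for all }n\}$ and $K=\{0\}\cup\{-n^{-1/2}e_n:n\ge1\}$, a compact set. If $K\cap(P+y)$ were a neighborhood of $0$ in $K$, then $-n^{-1/2}-y_n\ge0$ for all large $n$, which is impossible for $y\in\ell_2$. So $P+P=P$ is not Haar-open, and by Theorem~\ref{thm:sum} the closed set $P$ is Haar-meager.
\end{example}

A translation by a vector of $\ell_2$ cannot make all coordinates of a compact set non-negative, but it can raise a sparse sequence of coordinates. The set used below therefore allows small negative coordinates and demands occasional positive peaks that are twice as large, so that in a sum the peaks cannot all cancel.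

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) In each case we give a Borel set $A$ that absorbs compact sets, hence is not Haar-meager by Section~\ref{sec:intro}, and whose sum $A+A$ has empty interior. For $X=\mathbb{R}^\omega$ this is Example~\ref{ex:cone}.

For $X=c_0$ let $A=\{x\in c_0:x_n\ge0\text{ for all }n\}$, a closed set with $A+A=A$. If $K\ne\emptyset$ is compact, then $y_n=\sup_{k\in K}|k_n|$ defines a point $y\in c_0$ by \eqref{eq:tails}, and $K+y\subset A$. If $x\in A$ and $\varepsilon>0$, choose $n$ with $x_n<\varepsilon$; then $x-\varepsilon e_n\notin A$ is at distance $\varepsilon$ from $x$. So $A$ has empty interior.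

For $X=\ell_2$ let
\[
F_{j,p}=\{x\in\ell_2:x_p\ge2^{-j}\text{ and }x_n\ge-2^{-j-1}\text{ for all }n\ge p\},\qquad A=\bigcap_{j\ge1}\bigcup_{p\ge j}F_{j,p}.
\]
Each $F_{j,p}$ is closed, so $A$ is an $F_{\sigma\delta}$ set and in particular Borel.

\emph{$A$ absorbs compact sets.} Let $K\ne\emptyset$ be compact. By \eqref{eq:tails} there are $p_1<p_2<\cdots$, so that $p_j\ge j$, with $|k_n|\le2^{-j-1}$ for all $k\in K$ and $n\ge p_j$. Let $y=\sum_j2^{1-j}e_{p_j}\in\ell_2$. For $k\in K$ we have $(k+y)_{p_j}\ge2^{1-j}-2^{-j-1}\ge2^{-j}$, and $(k+y)_n\ge k_n\ge-2^{-j-1}$ for $n\ge p_j$ because $y_n\ge0$. So $k+y\in F_{j,p_j}$ for all $j$, and $K+y\subset A$.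

\emph{$A+A$ has empty interior.} Let $x,x'\in A$ and $j\ge1$. Choose $p,p'\ge j$ with $x\in F_{j,p}$ and $x'\in F_{j,p'}$, and exchange $x$ and $x'$ if necessary so that $p\ge p'$. Then $x_p\ge2^{-j}$ and $x'_p\ge-2^{-j-1}$, so $(x+x')_p\ge2^{-j-1}>0$ with $p\ge j$. As $j$ is arbitrary, $x+x'$ has infinitely many non-zero coordinates. Thus $A+A$ misses the finitely supported vectors, which are dense in $\ell_2$.

(2) Let $B=\{x\in X:x_1\notin\mathbb{Q}\}$, a Borel set.

\emph{$B$ is not Haar-meager.} No real number $r$ has both $r\in\mathbb{Q}$ and $r-\sqrt2\in\mathbb{Q}$, so $X=B\cup(B+\sqrt2\,e_1)$. If $f\colon K\to X$ is continuous on a non-empty compact metrizable space, then $K=f^{-1}(B)\cup f^{-1}(B+\sqrt2\,e_1)$, and by (B1) one of these two sets is non-meager.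

\emph{$B$ is not Haar-open.} Let $K=\{se_1:0\le s\le1\}$. For every $y\in X$ the set $K\cap(B+y)=\{se_1:0\le s\le1,\ s-y_1\notin\mathbb{Q}\}$ misses the points $se_1$ with $s\in y_1+\mathbb{Q}$, which are dense in $K$. So $K\cap(B+y)$ is not a neighborhood of $0$ in $K$.

The sum $\{0\}+B=B$ is therefore not Haar-open. This agrees with Theorem~\ref{thm:sum}, since $\{0\}$ is Haar-meager, with the witness $s\mapsto se_1$ on $[0,1]$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Banakh}
Taras Banakh, \emph{Haar-open sets: a right way of generalizing the Steinhaus sum theorem to non-locally compact groups}, arXiv:1805.07515 (2018).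

\end{thebibliography}
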